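# Degree of mobility beyond Riemannian and Lorentzian signature: cones with too many parallel tensors

## 1. The first guess: signature plays no role

Let $(M^n,g)$ be a connected pseudo-Riemannian manifold with $n\ge 3$; everything is $C^\infty$. A metric of signature $(p,q)$ has $p$ plus signs and $q$ minus signs.

**Definition.** A metric $\bar g$ on $M$ is *geodesically equivalent* to $g$ if every geodesic of $g$ is, after reparametrization, a geodesic of $\bar g$. It is *affinely equivalent* to $g$ if the two Levi-Civita connections coincide.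

Two constant nondegenerate forms on $\mathbb R^n$ are affinely equivalent. Central projection from an open hemisphere of the round sphere to $\mathbb R^n$ sends great circles to straight lines. So the metric that it puts on $\mathbb R^n$ is geodesically equivalent to the flat one, but not affinely equivalent, since one connection is flat and the other is not.

We use the following standard fact. Metrics geodesically equivalent to $g$ correspond one-to-one to the nondegenerate solutions $a_{ij}=a_{ji}$ of the linear system
$$a_{ij,m}=\lambda_i g_{jm}+\lambda_j g_{im}, \tag{1}$$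
where the comma is the covariant derivative of $g$. The correspondence is $a_{ij}=|\det\bar g/\det g|^{1/(n+1)}\,\bar g^{uv}g_{ui}g_{vj}$. Contracting (1) with $g^{ij}$ gives $\lambda_m=\frac12(a_{ij}g^{ij})_{,m}$, so $a$ determines $\lambda_i$, which is a gradient. If $\bar g$ is affinely equivalent to $g$, then $\bar g$ is parallel for $g$, so $|\det \bar g/\det g|$ is constant, $a$ is parallel and $\lambda_i=0$. Therefore *a nondegenerate solution with $\lambda_i\not\equiv0$ yields a metric that is geodesically but not affinely equivalent to $g$.*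

**Definition.** The *degree of mobility* $D(g)$ is the dimension of the solution space of (1).

For the flat metric $g_{ij}=\delta_{ij}$ on $\mathbb R^n$, the tensors $a_{ij}=C_{ij}+b_ix_j+b_jx_i+\beta x_ix_j$ with constants $C_{ij}=C_{ji},b_i,\beta$ solve (1) with $\lambda_i=b_i+\beta x_i$, as one differentiation shows. So here $D(g)\ge\frac{(n+1)(n+2)}2$. Passing from $g$ to $-g$ (and from $\lambda_i$ to $-\lambda_i$) does not change the solutions $a_{ij}$. So $D(-g)=D(g)$, and the geodesics do not change either.

The following is known.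

**Known result.** Let $(M^n,g)$, $n\ge3$, be connected and simply connected, of nonconstant curvature, and of Riemannian or Lorentzian signature. Assume that some metric on $M$ is geodesically equivalent but not affinely equivalent to $g$. Then
$$D(g)=\frac{k(k+1)}2+\ell\quad\text{for some integers}\quad 0\le k\le n-2,\ \ 1\le\ell\le\Big\lfloor\frac{n-k+1}3\Big\rfloor. \tag{2}$$

Aleksandra Fedorova and Vladimir S. Matveev, in "Degree of mobility for metrics of lorentzian signature and parallel (0,2)-tensor fields on cone manifolds" (arXiv:1212.5807), write: "we do not know whether the assumption that the metric has riemannian or lorentzian signature is important." The natural guess is that it is not. The system (1) is linear, its integrability conditions are algebra in the curvature, and nothing in (2) mentions a sign.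

The guess survives the smallest dimensions. For $n=3$, every metric is Riemannian or Lorentzian up to a factor $-1$, and the list (2) is $\{1,2\}$. For $n=4$ the conclusion is known in all signatures, and the list is $\{1,2,4\}$. For $n=5$, where $k=0,1,2,3$ allow $\ell\le2,1,1,1$, the list is $\{1,2,4,7\}$. The flat example shows that nonconstant curvature has to be assumed: the largest number in (2) is $\frac{(n-2)(n-1)}2+1$, reached at $k=n-2$, since $\frac{k(k+1)}2+\frac{n-k+1}3$ increases with the integer $k\ge0$.

Keep in mind the list for $n=13$. For $k=0,1,2,3,4$ we get $\ell\le4,4,4,3,3$, hence the values $1,\dots,4$; $2,\dots,5$; $4,\dots,7$; $7,8,9$; $11,12,13$, and larger ones from $k\ge5$. The number $10$ is missing.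

To test the guess on an infinite family we need a way to compute $D(g)$.

## 2. Cones turn solutions into parallel tensors

The conventions are $R(a,b)c=\nabla_a\nabla_bc-\nabla_b\nabla_ac-\nabla_{[a,b]}c$, $R(a,b,c,d)=\langle R(a,b)c,d\rangle$, and $R^u{}_{imh}\partial_u=R(\partial_m,\partial_h)\partial_i$. With these, $v_{i,mh}-v_{i,hm}=R^u{}_{imh}v_u$ for a 1-form $v$.

**Definition.** The *cone* over $(M,g)$ is $\hat M=M\times\mathbb R_{>0}$ with $\hat g=dr^2+r^2g$. Put $\xi=r\partial_r$.

The cone over the unit sphere is flat $\mathbb R^{n+1}$ without the origin. In general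
$$\hat\nabla_i\partial_j=\Gamma^u_{ij}\partial_u-rg_{ij}\partial_r,\qquad \hat\nabla_i\partial_r=\hat\nabla_r\partial_i=\tfrac1r\partial_i,\qquad \hat\nabla_r\partial_r=0 .$$
Hence $\hat\nabla\xi=\mathrm{Id}$, so $\hat R(\cdot,\cdot)\xi=0$. By the symmetries of curvature, $\hat R$ vanishes as soon as $\partial_r$ is in any slot.

**Step 1: parallel symmetric tensors in terms of $M$.** The equation $\hat\nabla_r\hat A=0$ for a symmetric tensor reads $\partial_r\hat A_{ij}=\frac2r\hat A_{ij}$, $\partial_r\hat A_{ir}=\frac1r\hat A_{ir}$, $\partial_r\hat A_{rr}=0$. So $\hat A_{ij}=r^2a_{ij}$, $\hat A_{ir}=-r\lambda_i$, $\hat A_{rr}=\mu$ with $a,\lambda,\mu$ on $M$. For such $\hat A$ the formulas for $\hat\nabla$ give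
$$(\hat\nabla_m\hat A)_{ij}=r^2a_{ij,m}+rg_{mi}\hat A_{rj}+rg_{mj}\hat A_{ir}=r^2(a_{ij,m}-\lambda_jg_{im}-\lambda_ig_{jm}),$$
$$(\hat\nabla_m\hat A)_{ir}=-r\lambda_{i,m}+rg_{mi}\mu-\tfrac1r\hat A_{im}=-r(\lambda_{i,m}-\mu g_{im}+a_{im}),\qquad(\hat\nabla_m\hat A)_{rr}=\mu_{,m}+2\lambda_m .$$
So parallel symmetric $(0,2)$-tensors on $\hat M$ correspond bijectively to the solutions $a$ (which determine $\lambda$ and then $\mu$) of
$$a_{ij,m}=\lambda_ig_{jm}+\lambda_jg_{im},\qquad \lambda_{i,j}=\mu g_{ij}-a_{ij},\qquad \mu_{,i}=-2\lambda_i. \tag{3}$$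
The first equation is (1). The other two are extra conditions, and Lemma 1 below gives a case in which they hold automatically.

**Step 2: compare the curvatures.** Let $v$ be a 1-form on $M$ and $\theta=rv_idx^i$. Then $\hat\nabla_m\theta_i=rv_{i,m}$, $\hat\nabla_r\theta_i=v_i-\frac1r\,rv_i=0$, $\hat\nabla_m\theta_r=-v_m$. Differentiating once more,
$$\hat\nabla_h\hat\nabla_m\theta_i=rv_{i,mh}+rg_{hm}(\hat\nabla_r\theta_i)+rg_{hi}(\hat\nabla_m\theta_r)=r(v_{i,mh}-g_{ih}v_m).$$
Alternating in $m,h$, and using that $\hat R$ has no $\partial_r$-components, we get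
$$R^u{}_{imh}=\delta^u_mg_{ih}-\delta^u_hg_{im}+Z^u{}_{imh},\qquad Z^u{}_{imh}=\hat R^u{}_{imh}. \tag{4}$$
This computation is valid in every dimension of $M$.

**Lemma 1.** Let $n\ge3$. If at every point of $M$ there is $X\ne0$ tangent to $M$ with $\hat R(X,\cdot,\cdot,\cdot)=0$, then every solution of (1) satisfies (3). Hence $D(g)$ is the dimension of the space of parallel symmetric $(0,2)$-tensors on $\hat M$.

*Proof.* First we show that $\tau_{ij}:=\lambda_{i,j}+a_{ij}$, which is symmetric because $\lambda_i$ is a gradient, is a multiple of $g$. By (1), $a_{ij,mh}=\lambda_{i,h}g_{jm}+\lambda_{j,h}g_{im}$. The Ricci identity $a_{ij,mh}-a_{ij,hm}=a_{uj}R^u{}_{imh}+a_{iu}R^u{}_{jmh}$ and (4) give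
$$a_{uj}Z^u{}_{imh}+a_{iu}Z^u{}_{jmh}=\tau_{ih}g_{jm}+\tau_{jh}g_{im}-\tau_{im}g_{jh}-\tau_{jm}g_{ih},$$
because the $\delta$-terms of (4) contribute $a_{mj}g_{ih}-a_{hj}g_{im}+a_{im}g_{jh}-a_{ih}g_{jm}$. Contract with $X^mY^h$. The left side vanishes, and with $\odot$ the symmetric product of 1-forms,
$$(\tau Y)\odot X^\flat=(\tau X)\odot Y^\flat\qquad\text{for all }Y. $$
Read this as an equality of products of linear forms, and take $Y$ not proportional to $X$. The linear form $X^\flat$ divides $(\tau X)\cdot Y^\flat$ and does not divide $Y^\flat$, so by unique factorization $\tau X=\nu X^\flat$ for a number $\nu$. Then $(\tau Y-\nu Y^\flat)\odot X^\flat=0$, so $\tau Y=\nu Y^\flat$. This holds for all $Y$ not proportional to $X$, and also for $Y$ proportional to $X$. So $\tau=\mu g$ with $\mu=\frac1n\tau_{ij}g^{ij}$ smooth, which is the second equation of (3).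

Now we obtain the third. Differentiating, $\lambda_{i,jm}=\mu_{,m}g_{ij}-\lambda_ig_{jm}-\lambda_jg_{im}$. Alternating in $j,m$ and using $R^u{}_{ijm}\lambda_u=\lambda_jg_{im}-\lambda_mg_{ij}+Z^u{}_{ijm}\lambda_u$,
$$Z^u{}_{ijm}\lambda_u=(\mu_{,m}+2\lambda_m)g_{ij}-(\mu_{,j}+2\lambda_j)g_{im}.$$
Contract with $X^m$: a multiple of $g_{ij}$, of rank $n$ or $0$, equals $X_i(\mu_{,j}+2\lambda_j)$, of rank at most $1$. Since $n\ge3$, both vanish, and $X\neq0$ gives $\mu_{,j}=-2\lambda_j$. $\square$

We will build $\hat g$ first and then extract $g$. This is how to recognize a cone.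

**Lemma 2.** Let $\hat g$ be a metric on a manifold $U$ and $\xi$ a vector field with $\hat\nabla\xi=\mathrm{Id}$ whose flow $\varphi_\sigma$ is defined for all times. Let $M$ be a connected open piece of the set $\{\hat g(\xi,\xi)=1\}$ and $g=\hat g|_M$. Then $\Phi(m,r)=\varphi_{\ln r}(m)$ is a diffeomorphism of $M\times\mathbb R_{>0}$ onto a connected open subset of $U$, and $\Phi^*\hat g=dr^2+r^2g$, with $\xi$ corresponding to $r\partial_r$. Moreover $TM=\xi^\perp$ along $M$.

*Proof.* For every vector $Y$, $d(\frac12\hat g(\xi,\xi))(Y)=\hat g(\hat\nabla_Y\xi,\xi)=\hat g(Y,\xi)$, so $d(\frac12\hat g(\xi,\xi))=\xi^\flat$. This is nonzero on $\{\hat g(\xi,\xi)=1\}$, so that set is a hypersurface with tangent spaces $\xi^\perp$, on which $\hat g$ is nondegenerate. Also $\xi(\hat g(\xi,\xi))=2\hat g(\xi,\xi)$, so $\hat g(\xi,\xi)\circ\Phi=r^2$. Hence $\Phi(m,r)$ determines $r$ and then $m$: $\Phi$ is injective. By construction $\Phi_*(r\partial_r)=\xi$. So $\Phi^*\hat g(\partial_r,\partial_r)=1$. For $Y$ tangent to a slice $r=\mathrm{const}$, $\xi^\flat(\Phi_*Y)=\frac12Y(r^2)=0$.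 Finally $L_\xi\hat g=2\hat g$ (twice the symmetrization of $\hat\nabla\xi^\flat=\hat g$), so along the flow of $r\partial_r$ the restriction of $\Phi^*\hat g$ to slices is $r^2g$. Thus $\Phi^*\hat g=dr^2+r^2g$ is nondegenerate, so $d\Phi$ is injective and, the dimensions being equal, $\Phi$ is a diffeomorphism onto an open set. $\square$

## 3. Products of three-dimensional cones obey the guess

A cone of dimension at most $2$ is flat, because $\hat R$ vanishes when $\partial_r$ is in a slot. So the smallest curved cones have dimension $3$. We build a test family from them.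

Let $\mathbb R^k$ carry a constant nondegenerate form. For $i=1,\dots,\ell$ with $\ell\ge 1$, let $(\Sigma_i,g_i)$ be a connected surface, of any signature, with Gauss curvature $K_i$ nowhere equal to $1$. Let $C_i=\Sigma_i\times\mathbb R_{>0}$ with the metric $\varepsilon_i(dr_i^2+r_i^2g_i)$, where $\varepsilon_i=\pm1$ and $\varepsilon_1=1$. Let $\hat g$ be the product metric on $\mathbb R^k\times C_1\times\dots\times C_\ell$, of dimension $k+3\ell$. The sum $\xi$ of the radial fields of the factors satisfies $\hat\nabla\xi=\mathrm{Id}$, and $\hat g(\xi,\xi)=1$ at some points (take the origin of $\mathbb R^k$ and $r_i$ small for $i\ge2$).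

Let us count the parallel symmetric tensors on a connected open subset that is itself a product of connected pieces (a box). Equivalently, we count the parallel self-adjoint endomorphisms $L$. By (4) in dimension two, for a basis $X,Y$ of $T\Sigma_i$ the endomorphism $A_i=\hat R(X,Y)$ is $(K_i-1)$ times the map $V\mapsto g_i(Y,V)X-g_i(X,V)Y$. It has image $T\Sigma_i$ and kills all other summands. Since $L$ is parallel, it commutes with $A_i$, so it preserves $T\Sigma_i$. On this plane $A_i$ is skew, nonzero and of trace zero, so it is not a multiple of $\mathrm{Id}$. Its commutant is spanned by $\mathrm{Id}$ and $A_i$, and self-adjointness leaves only $L|_{T\Sigma_i}=\alpha_i\mathrm{Id}$. For fields $X,Y$ lifted from $\Sigma_i$, the equation $\hat\nabla_X(LY)=L\hat\nabla_XY$ reads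
$$X(\alpha_i)Y+\alpha_i\big(\nabla_XY-r_ig_i(X,Y)\partial_{r_i}\big)=\alpha_i\nabla_XY-r_ig_i(X,Y)L\partial_{r_i}.$$
Choosing $X,Y$ with $g_i(X,Y)\ne0$, the part transversal to $T\Sigma_i$ can be read off once we know that $L\partial_{r_i}$ has no $T\Sigma_i$-component. That is so because $L$ is self-adjoint and preserves $T\Sigma_i$, hence preserves its orthogonal complement. So $L\partial_{r_i}=\alpha_i\partial_{r_i}$ and $X(\alpha_i)=0$. In the direction $\partial_{r_i}$, from $\hat\nabla_{r_i}Y=Y/r_i$, and in the directions of the other factors, where $\hat\nabla Y=0$, the same equation says that $\alpha_i$ is constant. So $L$ is a constant multiple of the identity on each $C_i$, preserves the orthogonal complement $\mathbb R^k$ of the $TC_i$, and acts there as a constant self-adjoint matrix. Conversely all such $L$ are parallel. The dimension is $\frac{k(k+1)}2+\ell$.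

If $k\ge2$, the constant fields of $\mathbb R^k$ contain at each point a nonzero vector orthogonal to $\xi$. It annihilates $\hat R$ and is tangent to the level set. Take a small connected piece $M$ of $\{\hat g(\xi,\xi)=1\}$. By Lemma 2 it has a cone neighborhood. The count above holds on every sufficiently small box, and a parallel tensor on a connected set is determined by its restriction to a box. Since all the tensors found are defined globally on the product, the count also holds on $\Phi(M\times\mathbb R_{>0})$. By Lemma 1, $D(g)=\frac{k(k+1)}2+\ell$ with $n+1=k+3\ell$. This is exactly the largest $\ell$ allowed in (2) for this $k$, and the signatures of the pieces never mattered. The test also explains the list: $k$ counts flat directions, and each unit of $\ell$ costs at least three dimensions, because curved cones start in dimension three.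

## 4. Nilpotent tensors, and the two theorems

To prove the guess in general one would try to show that every parallel self-adjoint $L$ looks as in Section 3. If $\hat g$ is definite, the first step is available. The characteristic polynomial of a parallel $L$ is constant, $L$ is diagonalizable, and its eigenspaces are parallel and mutually orthogonal, so one can work on each block separately. In indefinite signature this stops at the word *diagonalizable*. On $\mathbb R^2$ with $\hat g=2\,dx\,dy$, the endomorphism $L=\partial_y\otimes dx$ is parallel, corresponds to the symmetric tensor $dx^2$, and satisfies $L^2=0$. It splits nothing.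

This particular $L$ does no harm. It is a product of parallel 1-forms, and those are already counted by $\frac{k(k+1)}2$. The question becomes one of budget. Put $N=n+1=\dim\hat M$. If a cone has $k$ independent parallel vector fields and $\frac{k(k+1)}2+\ell$ independent parallel symmetric tensors, then the bound in (2) for this $k$ says $3\ell\le N-k$. Can there be nilpotent parallel tensors that are not combinations of products of parallel 1-forms and that cost fewer than three dimensions each? There can, and the guess is false.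

**Theorem A.** Let $n\ge13$, $p,q\ge2$, $p+q=n$. There is a metric $g$ of signature $(p,q)$ on an $n$-dimensional ball $M$, of nonconstant curvature, which admits a geodesically but not affinely equivalent metric and satisfies
$$D(g)=\frac{(n-10)(n-9)}2+4 .$$
This number is not of the form $\frac{k(k+1)}2+\ell$ with integers $0\le k\le n-2$, $1\le\ell\le\lfloor\frac{n-k+1}3\rfloor$.

For $n=13$ this is the missing number $10$. So the assumption on the signature is needed: for each $n\ge13$ the conclusion of the Known result fails in every signature $(p,q)$ with $p,q\ge2$. No claim is made about the individual dimensions $5\le n\le12$.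

**Theorem B.** Let $s\ge1$, $k\ge3$, $n=k+s^2+4s+5$, $p,q\ge2$, $p+q=n$. There is a metric $g$ of signature $(p,q)$ on an $n$-ball, of nonconstant curvature, admitting a geodesically but not affinely equivalent metric, with
$$D(g)=\frac{k(k+1)}2+\ell,\qquad \ell=1+\frac{(s+1)(s+2)}2>\frac{n-k+1}3 .$$
If $k\ge\ell-1$, then $D(g)$ is not in the list (2).

Theorem A is the case $s=1$: then $\ell=4$ and $k=n-10\ge3=\ell-1$.

## 5. Cones $2\,dx\,dy+\eta(dz,dz)-2\eta(z,\Gamma_{ij})dx^idx^j$ and their parallel tensors

Let $x=(x_1,x_2,x_3)\in\mathbb R^3$; we write $x^i=x_i$ and $t=x_3$, and always assume $t>0$. Let $E$ be a finite-dimensional vector space with a nondegenerate symmetric form $\eta$, and $\gamma$ a constant nondegenerate form on $\mathbb R^{k-3}$, $k\ge3$. Let $\Gamma_{ij}=\Gamma_{ji}:\{t>0\}\to E$ be smooth functions with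
$$\Gamma_{ij}\ \text{homogeneous of degree }-1,\qquad \Gamma_{ij}x^j=0. \tag{5}$$
On $\{x:t>0\}\times\mathbb R^3_y\times E_z\times\mathbb R^{k-3}_w$ put
$$\hat g=2\,dx^idy_i+\eta(dz,dz)-2\,\eta(z,\Gamma_{ij}(x))\,dx^idx^j+\gamma(dw,dw),\qquad \xi=x\partial_x+y\partial_y+z\partial_z+w\partial_w. \tag{6}$$
The span of $\partial_z,\partial_w$, with form $\eta\oplus\gamma$, is orthogonal to the span of $\partial_x,\partial_y$, where the matrix is $\begin{pmatrix}*&I\\I&0\end{pmatrix}$. So $\hat g$ is nondegenerate of signature $(3,3)+\mathrm{sig}(\eta)+\mathrm{sig}(\gamma)$.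

**Step 1: $\hat g$ is a cone metric.** The flow of $\xi$ multiplies all coordinates by $e^\sigma$. By (5) every term of $\hat g$ scales by $e^{2\sigma}$, so $L_\xi\hat g=2\hat g$. Since $\Gamma_{ij}x^j=0$, we have $\xi^\flat=d\big(x\cdot y+\frac12\eta(z,z)+\frac12\gamma(w,w)\big)$, which is closed. So $\hat\nabla\xi^\flat=\frac12(L_\xi\hat g+d\xi^\flat)=\hat g$, that is, $\hat\nabla\xi=\mathrm{Id}$, and Lemma 2 applies.

**Step 2: the connection.** Let $\partial_\alpha$ be the coordinate fields of $z$. We have $\hat g_{ij}=-2\eta(z,\Gamma_{ij})$, $\hat g_{i\alpha}=0$, and nothing depends on $y,w$. Hence the inner products of the derivatives are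
$$\hat g(\hat\nabla_i\partial_j,\partial_\alpha)=-\tfrac12\partial_\alpha\hat g_{ij}=\eta(\partial_\alpha,\Gamma_{ij}),\quad \hat g(\hat\nabla_i\partial_j,\partial_{y_m})=0,\quad \hat g(\hat\nabla_i\partial_\alpha,\partial_j)=\tfrac12\partial_\alpha\hat g_{ij}=-\eta(\partial_\alpha,\Gamma_{ij}),$$
the inner products of $\hat\nabla_i\partial_\alpha$ with $\partial_\beta,\partial_y,\partial_w$ vanish, those of $\hat\nabla_i\partial_j$ with $\partial_w$ vanish, and all Christoffel symbols for $\hat\nabla_\alpha\partial_\beta$ or with a $y$- or $w$-index vanish. Therefore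
$$\hat\nabla_i\partial_j=\Gamma^\alpha_{ij}\partial_\alpha+(\cdots)\partial_y,\quad \hat\nabla_i\partial_\alpha=\hat\nabla_\alpha\partial_i=-\eta(\partial_\alpha,\Gamma_{ij})\partial_{y_j},\quad \hat\nabla_\alpha\partial_\beta=0,\quad \partial_{y_i},\ \partial_w\ \text{parallel}. \tag{7}$$

**Step 3: the curvature.** From here to the end of Section 8, $R$ denotes the curvature of $\hat g$. Let $\mathcal W=\mathrm{span}(\partial_y,\partial_w)$, of rank $k$. It is spanned by parallel fields, so $R$ vanishes if one slot is in $\mathcal W$. The connection descends to $T/\mathcal W$, with frame $e_j=[\partial_j]$ and $\partial_\alpha$. We identify the span of the $\partial_\alpha$ with $E$. By (7), on $T/\mathcal W$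
$$\nabla_ie_j=\Gamma_{ij}\in E,\qquad\text{all other derivatives of the frame are }0. \tag{8}$$
Since $\Gamma_{ij}$ depends only on $x$, this gives in $T/\mathcal W$
$$R(\partial_h,\partial_i)e_j=\Phi_{hij}:=\partial_h\Gamma_{ij}-\partial_i\Gamma_{hj}\in E,\qquad R(\partial_\alpha,\cdot)e_j=0,\qquad R(\cdot,\cdot)\partial_\alpha=0. \tag{9}$$
As $\mathcal W\perp E$, we get for $u\in E$
$$R(\partial_h,\partial_i,\partial_j,u)=\eta(\Phi_{hij},u). \tag{10}$$
Moreover $R$ vanishes if two slots are in $E$. For the last two slots this is $R(\cdot,\cdot)\partial_\alpha\in\mathcal W$, and for the first two it follows by pair symmetry. For the first and last it is $R(\partial_\alpha,\cdot)Y\in\mathcal W$ for all $Y$. The other positions follow by antisymmetry.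

**Step 4: which further tensors are parallel.** We look for tensors that pair the $x$-directions with constant vectors of $E$. For functions $B_{ij}=B_{ji}$ of $x$ write
$$[ij,m]_B=\tfrac12(\partial_iB_{jm}+\partial_jB_{im}-\partial_mB_{ij}).$$

**Lemma 3.** Let $B_{ij}(x)$ be symmetric and $c_1,c_2,c_3\in E$ constant. The tensor $l=B_{ij}dx^idx^j+2\eta(c_i,dz)dx^i$ is parallel if and only if $\eta(c_m,\Gamma_{ij})=[ij,m]_B$ for all $i,j,m$.

*Proof.* The components are $l_{ij}=B_{ij}$, $l_{i\alpha}=\eta(c_i,\partial_\alpha)$ (constant), $l_{\alpha\beta}=0$, $l(\mathcal W,\cdot)=0$. By (7),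
$$(\hat\nabla_hl)_{ij}=\partial_hB_{ij}-\eta(c_j,\Gamma_{hi})-\eta(c_i,\Gamma_{hj}).$$
All other components of $\hat\nabla l$ vanish. Indeed, in $(\hat\nabla_hl)_{i\alpha}$ the correction terms are $l$ evaluated on two vectors of $E$ (plus $\mathcal W$), or on a vector of $\mathcal W$; in $(\hat\nabla_hl)_{\alpha\beta}$ and in $\hat\nabla_\alpha l$ they are $l$ evaluated on vectors of $\mathcal W$; $\hat\nabla_{\partial_y}$ and $\hat\nabla_{\partial_w}$ differentiate nothing; and slots in $\mathcal W$ give zero because $\mathcal W$ is parallel. If $\eta(c_m,\Gamma_{ij})=[ij,m]_B$, then the displayed expression is $0$, since $[hi,j]_B+[hj,i]_B=\partial_hB_{ij}$. Conversely, let it vanish and put $T_{ij,m}=\eta(c_m,\Gamma_{ij})$, symmetric in $i,j$. Then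
$$2[ij,m]_B=(T_{ij,m}+T_{im,j})+(T_{ji,m}+T_{jm,i})-(T_{mi,j}+T_{mj,i})=2T_{ij,m}.\qquad\square$$

So each new tensor comes from a form $B$ on $\{t>0\}\subset\mathbb R^3$, and its first-kind Christoffel symbols must be the $\eta$-components of $\Gamma_{ij}$ along three vectors $c_1,c_2,c_3\in E$.

## 6. Three vectors per tensor: a tie, and the relations that break it

**Lemma 4.** Let $B$ be homogeneous of degree $0$ on $\{t>0\}$ with $B_{ij}x^j=0$. Then $[ij,m]_B$ is homogeneous of degree $-1$, $x^j[ij,m]_B=0$, and
$$\mathcal R^B_{hijm}:=\partial_h[ij,m]_B-\partial_i[hj,m]_B=\psi^B\,\mathrm{vol}(x,e_h,e_i)\,\mathrm{vol}(x,e_j,e_m)$$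
for a function $\psi^B$ on $\{t>0\}$.

*Proof.* The degree is clear. Differentiating $B_{jm}x^j=0$ gives $x^j\partial_iB_{jm}=-B_{im}$, and Euler's identity gives $x^j\partial_jB_{im}=0$. So $x^j[ij,m]_B=\frac12(-B_{im}+0+B_{im})=0$. Next,
$$\mathcal R^B_{hijm}=\tfrac12(\partial_h\partial_jB_{im}-\partial_h\partial_mB_{ij}-\partial_i\partial_jB_{hm}+\partial_i\partial_mB_{hj}).$$
This is antisymmetric in $h,i$ and in $j,m$ and symmetric under exchange of the pairs. The cyclic sum over $h,i,j$ vanishes by the symmetry of $[ij,m]$ in $i,j$. So it is an algebraic curvature tensor. Differentiating $x^j[ij,m]_B=0$ gives $x^j\partial_h[ij,m]_B=-[ih,m]_B$, so $x^j\mathcal R^B_{hijm}=-[ih,m]_B+[hi,m]_B=0$. Hence $\mathcal R^B$ vanishes when $x$ is in any slot and lives on the two-dimensional space $\mathbb R^3/\mathbb Rx$. There, every algebraic curvature tensor is a multiple of the square of the area form $\mathrm{vol}(x,\cdot,\cdot)$. $\square$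

This also explains the three $x$-variables: with two of them, $\mathbb R^2/\mathbb Rx$ would be a line, and $\mathcal R^B$ would be zero.

Suppose we want $q$ such tensors, with forms $B^1,\dots,B^q$ as in Lemma 4. Each needs three vectors in $E$. If the $3q$ vectors are independent and form a basis of $E$, we may prescribe $\Gamma_{ij}$ by the condition of Lemma 3, and (5) holds by Lemma 4. The total dimension is $N=6+3q+(k-3)$, so $N-k=3+3q$. If nothing else is parallel, the surplus is $\ell=1+q$: the metric and the $q$ new tensors. Then $3\ell=N-k$. The new cone does exactly as well as a product of three-dimensional cones, and no better. This really happens: the case $s=0$ of Proposition 7 below has $q=1$, $N-k=6$, $\ell=2$.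

To win, $E$ must be smaller than $3q$, so the vectors must satisfy linear relations. By Lemma 3 a relation requires forms with
$$\textstyle\sum_m[ij,m]_{B^m}=0\qquad\text{for all }i,j. \tag{11}$$
What can such a relation look like? Taking the curl $\mathcal R$ of (11) and using Lemma 4, we get $\mathrm{vol}(x,e_j,\sum_m\psi^{B^m}e_m)=0$ for all $j$. So $\sum_m\psi^{B^m}(x)e_m$ is proportional to $x$:
$$\psi^{B^m}=x_m\cdot(\text{one common function}).$$
So the space of admissible functions $\psi$ should contain many triples $x_1\varphi,x_2\varphi,x_3\varphi$. All polynomials of a fixed degree $s$, times a fixed factor, form such a space. Since $B$ has degree $0$, $\mathcal R^B$ has degree $-2$ and $\psi^B$ has degree $-4$. So the factor should have degree $-4-s$, and a power of $t$ will do.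

## 7. Polynomials of degree $s$ and their relations

Let $S^j$ be the space of homogeneous polynomials of degree $j$ on $\mathbb R^3$, with $S^{-1}=\{0\}$. Fix $s\ge0$ and put $F=S^s$, of dimension $\frac{(s+1)(s+2)}2$. Let
$$\vartheta=x_2dx_1-x_1dx_2,\qquad c_d=\frac1{(d+2)(d+3)} .$$
For $f=t^{s-d}f_d(x_1,x_2)$ with $f_d$ homogeneous of degree $d$, $0\le d\le s$, put
$$B^f=c_d\,t^{-2-d}f_d\,\vartheta^2, \tag{12}$$
and extend linearly to $F$. The components have degree $-2-d+d+2=0$, and $B^f_{ij}x^j=0$ because $\vartheta(x)=0$. Write $[ij,m]_f$, $\psi^f$ for the objects of Lemma 4 with $B=B^f$.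

**Lemma 5.** (i) $\psi^f=\frac12t^{-4-s}f(x)$ for all $f\in F$. (ii) For $\varphi\in S^{s-1}$: $\sum_m[ij,m]_{x_m\varphi}=0$ for all $i,j$.

*Proof.* (i) By linearity take $f=t^{s-d}f_d$. As $\mathrm{vol}(x,e_1,e_2)=t$, the component $1212$ of Lemma 4 is $t^2\psi^f$. With $\vartheta_1=x_2$, $\vartheta_2=-x_1$,
$$t^2\psi^f=\tfrac12\big(\partial_1^2B_{22}-2\partial_1\partial_2B_{12}+\partial_2^2B_{11}\big)=\tfrac12c_dt^{-2-d}\sum_{a,b\le2}\partial_a\partial_b(x_ax_bf_d).$$
In two variables $\sum_b\partial_b(x_bG)=(2+\deg G)G$ for homogeneous $G$. Apply this to $G=x_af_d$, with factor $d+3$, and then to $G=f_d$, with factor $d+2$. The double sum is $(d+2)(d+3)f_d$, so $t^2\psi^f=\frac12t^{-2-d}f_d$, that is, $\psi^f=\frac12t^{-4-d}f_d=\frac12t^{-4-s}f$. (The constants $c_d$ are chosen so that this formula does not depend on $d$.)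

(ii) By linearity let $\varphi=t^{s-1-d}\phi(x_1,x_2)$ with $\deg\phi=d$. Then $x_1\varphi,x_2\varphi$ have the exponent $d+1$ in (12), while $x_3\varphi=t^{s-d}\phi$ has exponent $d$:
$$B^{x_m\varphi}=c_{d+1}t^{-3-d}x_m\phi\,\vartheta^2\ (m=1,2),\qquad B^{x_3\varphi}=c_dt^{-2-d}\phi\,\vartheta^2 .$$
Since $\vartheta_3=0$ and $x_1\vartheta_1+x_2\vartheta_2=0$, we get $\sum_mB^{x_m\varphi}_{jm}=0$. So only the last term of $[ij,m]$ survives the summation:
$$\sum_m\partial_mB^{x_m\varphi}_{ij}=\big[c_{d+1}(d+4)-c_d(d+2)\big]t^{-3-d}\phi\,\vartheta_i\vartheta_j .$$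
Here the first coefficient comes from $\sum_{m\le2}\partial_m(x_m\phi\vartheta_i\vartheta_j)=(d+4)\phi\vartheta_i\vartheta_j$ and the second from $\partial_tt^{-2-d}=-(d+2)t^{-3-d}$. Both products equal $\frac1{d+3}$, so the bracket is $0$. $\square$

For $s=1$ everything is explicit: $B^{t}=\frac{\vartheta^2}{6t^2}$, $B^{x_a}=\frac{x_a\vartheta^2}{12t^3}$ for $a=1,2$, and there is one relation ($\varphi=1$), which rests on $\frac4{12}=\frac26$.

**The space $E$.** For $\varphi\in S^{s-1}$ let $\kappa_\varphi=\sum_m(x_m\varphi)\otimes e_m\in F\otimes\mathbb R^3$, let $K=\{\kappa_\varphi\}$ and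
$$E=(F\otimes\mathbb R^3)/K .$$
The map $\varphi\mapsto\kappa_\varphi$ is injective, so
$$\dim E=3\,\frac{(s+1)(s+2)}2-\frac{s(s+1)}2=(s+1)(s+3). \tag{13}$$
So the price per tensor drops from three dimensions toward two. Let $\eta$ be *any* nondegenerate symmetric form on $E$. By Lemma 5(ii), for each $x$ the linear functional $f\otimes e_m\mapsto[ij,m]_f(x)$ vanishes on $K$. So there are unique smooth $\Gamma_{ij}=\Gamma_{ji}:\{t>0\}\to E$ with
$$\eta(\Gamma_{ij},[f\otimes e_m])=[ij,m]_f. \tag{14}$$
By Lemma 4 they satisfy (5). From now on $\hat g$ is the metric (6) built from these $\Gamma_{ij}$. Its dimension is $N=6+(s+1)(s+3)+(k-3)$, so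
$$N-k=s^2+4s+6. \tag{15}$$
Taking the curl of (14), Lemmas 4 and 5(i) give
$$\eta(\Phi_{hij},[f\otimes e_m])=\tfrac12t^{-4-s}f(x)\,\mathrm{vol}(x,e_h,e_i)\,\mathrm{vol}(x,e_j,e_m). \tag{16}$$

Passing to a quotient by relations could make the curvature degenerate. The next two statements say that it does not.

**(F1)** *For every nonempty open set of $x$, the vectors $\Phi_{hij}(x)$ with $x$ in this set span $E$.* Let $u=[\sum_mf_m\otimes e_m]$ be $\eta$-orthogonal to all of them. By (16), choosing $h,i$ with $\mathrm{vol}(x,e_h,e_i)\ne0$, we have $\mathrm{vol}(x,\cdot,\sum_mf_m(x)e_m)=0$, so $\sum_mf_m(x)e_m$ is proportional to $x$ on an open set. Thus $x_{m'}f_m=x_mf_{m'}$ there, hence as polynomials. For $m'\ne m$ this shows $x_m\mid f_m$, so $f_m=x_m\varphi_m$, and then all $\varphi_m$ are equal to one $\varphi\in S^{s-1}$. So $u=[\kappa_\varphi]=0$.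

**(F2)** *If $A\in\mathbb R^3$ is constant and $A^j\Phi_{hij}=0$ on a nonempty open set, then $A=0$.* Pair with $[t^s\otimes e_m]$: by (16), $\mathrm{vol}(x,A,e_m)=0$ for all $m$. So $A$ is proportional to every $x$ in an open set, and $A=0$.

## 8. The exact number of parallel tensors

A parallel endomorphism interacts with curvature in a strong way.

**Lemma 6.** Let $L$ be a parallel self-adjoint endomorphism field of a pseudo-Riemannian manifold with curvature $R$. Then
$$R(La,b,c,d)=R(a,Lb,c,d)=R(a,b,Lc,d)=R(a,b,c,Ld).$$

*Proof.* Since $[L,R(c,d)]=0$ and $L$ is self-adjoint, $R(c,d,La,b)=R(c,d,a,Lb)$. By pair symmetry the first two expressions agree, and so do the last two. Call the first $\sigma(a,b,c,d)$ and the third $\tau(a,b,c,d)$. Fix $d$, let $\sigma_1,\sigma_2,\sigma_3$ be the values of $\sigma$ at $(a,b,c,d),(b,c,a,d),(c,a,b,d)$, and define $\tau_1,\tau_2,\tau_3$ likewise. The Bianchi identity $R(a,b,c,d)+R(b,c,a,d)+R(c,a,b,d)=0$ with $a$, $b$ or $c$ replaced by its image under $L$ gives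
$$\sigma_1+\tau_2+\sigma_3=0,\qquad \sigma_1+\sigma_2+\tau_3=0,\qquad \tau_1+\sigma_2+\sigma_3=0,$$
and with $d$ replaced by $Ld$ it gives $\tau_1+\tau_2+\tau_3=0$. Summing the first three, $\sum\sigma_i=0$. So $\tau_2=-(\sigma_1+\sigma_3)=\sigma_2$, and in the same way $\tau_i=\sigma_i$ for all $i$. $\square$

**Proposition 7.** Let $s\ge0$ and $k\ge3$, and let $\mathcal O$ be a nonempty connected open subset of the domain of $\hat g$. On $\mathcal O$ the parallel vector fields are exactly the constant combinations of $\partial_{y_i}$ and the $\partial_w$; they form a space of dimension $k$. The space of parallel symmetric $(0,2)$-tensors on $\mathcal O$ has dimension exactly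
$$\frac{k(k+1)}2+\ell,\qquad \ell=1+\dim F=1+\frac{(s+1)(s+2)}2 .$$

The projection of an open subset of $\mathcal O$ to $x$-space is open, so (F1) and (F2) apply on $\mathcal O$.

**Step 1: parallel vector fields.** Let $v=A^j\partial_j+\zeta+b^j\partial_{y_j}+\omega$ be parallel, with $\zeta\in E$ and $\omega$ in the span of $\partial_w$. Modulo $\mathcal W$, (8) says that $A$ is constant, $\partial_i\zeta=-A^j\Gamma_{ij}$, and the other derivatives of $\zeta$ vanish. From $\partial_h\partial_i\zeta=\partial_i\partial_h\zeta$ we get $A^j\Phi_{hij}=0$, so $A=0$ by (F2), and $\zeta$ is constant. Now (7) gives $\partial_ib^j=\eta(\zeta,\Gamma_{ij})$, while all other derivatives of $b$ and all derivatives of $\omega$ vanish. The equality of mixed derivatives of $b^j$ gives $\eta(\zeta,\Phi_{hij})=0$, so $\zeta=0$ by (F1). Then $b,\omega$ are constant.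

**Step 2: a lower bound for the tensors.** The following tensors are parallel: the $\frac{k(k+1)}2$ products of the parallel 1-forms $dx^i,dw$ (the metric duals of $\partial_{y_i},\partial_w$ span the same space); the metric $\hat g$; and, for $f\in F$,
$$l^f=B^f_{ij}dx^idx^j+2\,\eta([f\otimes e_i],dz)\,dx^i ,$$
by Lemma 3 with $c_m=[f\otimes e_m]$ and (14). They are linearly independent. In a vanishing combination, the $(\partial_\alpha,\partial_\beta)$-components, to which only $\hat g$ contributes, show that the coefficient of $\hat g$ is $0$. Let $f$ be the total element of $F$ that occurs. The $(\partial_i,\partial_\alpha)$-components give $[f\otimes e_i]=0$, that is, $f\otimes e_i=\kappa_\varphi$ for some $\varphi$. Then $x_m\varphi=0$ for $m\ne i$, so $\varphi=0$ and $f=0$. The products are independent. So the dimension is at least $\frac{k(k+1)}2+1+\dim F$. (The endomorphism of $l^f$ sends $\partial_i$ into $[f\otimes e_i]+\mathcal W$, $E$ into $\mathcal W$, and $\mathcal W$ to $0$. It is nilpotent, as announced.)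

For the upper bound let $L$ be a parallel self-adjoint endomorphism on $\mathcal O$. It maps parallel fields to parallel fields, so by Step 1 it preserves $\mathcal W$ and induces a parallel endomorphism $P$ of $T/\mathcal W$. We bound the kernel and the image of $L\mapsto P$.

**Step 3: the kernel, $P=0$.** Then $L$ has image in $\mathcal W$ and, being self-adjoint, kills $\mathcal W^\perp$. So $\hat g(L\cdot,\cdot)$ is a combination of products of the forms that annihilate $\mathcal W^\perp$, which are spanned by $dx^i,dw$. The coefficients are constant because these forms and the tensor are parallel. The kernel has dimension $\frac{k(k+1)}2$.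

**Step 4: the shape of $P$.** The aim is to show that $P$ is a constant multiple of the identity plus a constant map from the $e_j$ to $E$. Write $Pe_j=Qe_j+\pi_j$ and $Pu=\Theta(u)+\rho(u)$ for constant $u\in E$, where $Q$ is a $3\times3$ matrix with $Qe_j=Q^i_je_i$, $\pi_j\in E$, $\Theta(u)=\Theta^i(u)e_i$ and $\rho\in\mathrm{End}(E)$, all of them depending on the point.

*The part $\Theta$ vanishes and $\rho$ is constant.* By (8), $\nabla(Pu)=P\nabla u=0$. So $\Theta$ is constant, $\partial_i(\rho u)=-\Theta^j(u)\Gamma_{ij}$, and the other derivatives of $\rho$ vanish. Equality of mixed derivatives gives $\Theta^j(u)\Phi_{hij}=0$, so $\Theta=0$ by (F2), and $\rho$ is constant.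

*$Q$ is constant, and the derivative of $\pi_j$.* By (8), $\nabla_i(Pe_j)=P\Gamma_{ij}=\rho\,\Gamma_{ij}$, while the left side is $(\partial_iQ)e_j+Q^m_j\Gamma_{im}+\partial_i\pi_j$. So $Q$ is constant in the $x$-directions and $\partial_i\pi_j=\rho\,\Gamma_{ij}-Q^m_j\Gamma_{im}$. In the other directions $\nabla e_j=0$, so $Q$ and $\pi_j$ do not change there.

*$Q$ is a scalar.* Apply Lemma 6 in the form $R(L\partial_h,\partial_i,\partial_j,u)=R(\partial_h,L\partial_i,\partial_j,u)$ with $u\in E$. Slots in $\mathcal W$ and pairs of slots in $E$ contribute nothing, so by (10) $Q_h^m\Phi_{mij}=Q_i^m\Phi_{hmj}$. Pairing with $[t^s\otimes e_m]$ and choosing $j,m$ with $\mathrm{vol}(x,e_j,e_m)\ne0$ in (16), we get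
$$\mathrm{vol}(x,Qa,b)=\mathrm{vol}(x,a,Qb)\qquad\text{for all }a,b\in\mathbb R^3 .$$
With $a=x$ the right side vanishes, so $Qx$ is proportional to $x$ for all $x$ in an open set. An open set cannot be covered by finitely many proper eigenspaces, so $Q=c\,\mathrm{Id}$.

*$\rho$ is the same scalar, and $\pi_j$ is constant.* Apply $[P,R(\partial_h,\partial_i)]=0$ to $e_j$. By (9), $P\Phi_{hij}=\rho\,\Phi_{hij}$ on one side and $R(\partial_h,\partial_i)(ce_j+\pi_j)=c\,\Phi_{hij}$ on the other. By (F1), $\rho=c\,\mathrm{Id}$. Then $\partial_i\pi_j=c\Gamma_{ij}-c\Gamma_{ij}=0$.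

**Step 5: the vectors $\pi_i$ come from one polynomial.** Replace $L$ by $L-c\,\mathrm{Id}$, so that $Pe_i=\pi_i$ and $P|_E=0$. Lemma 6 gives $R(\pi_i,\partial_j,\partial_h,\partial_m)=R(\partial_i,\pi_j,\partial_h,\partial_m)$. By pair symmetry, antisymmetry and (10) this is
$$-\eta(\Phi_{hmj},\pi_i)=\eta(\Phi_{hmi},\pi_j).$$
Write $\pi_i=[\sum_mH_{im}\otimes e_m]$ with $H_{im}\in F$, and at $x$ let $H$ be the linear map $He_i=\sum_mH_{im}(x)e_m$. By (16), choosing $h,m$ with $\mathrm{vol}(x,e_h,e_m)\ne0$,
$$\mathrm{vol}(x,b,Ha)=-\mathrm{vol}(x,a,Hb)\qquad\text{for all }a,b\in\mathbb R^3 .$$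
With $b=a$ we get $\mathrm{vol}(x,a,Ha)=0$, so $Ha\in\mathrm{span}(x,a)$ whenever $a$ is not proportional to $x$. With $b=x$ we get $Hx$ proportional to $x$. So $H$ induces on $\mathbb R^3/\mathbb Rx$ a map for which every vector is an eigenvector, that is, a scalar $\nu(x)$. Hence on an open set, which we shrink so that no coordinate of $x$ vanishes on it,
$$H_{im}(x)=\nu(x)\delta_{im}+\tau_i(x)x_m .$$
For the two indices $m\ne m'$ different from $i$ we get $x_{m'}H_{im}=x_mH_{im'}$ on the open set, hence as polynomials. So $x_m$ divides $H_{im}$, and $\tau_i=H_{im}/x_m$ is the restriction of a polynomial in $S^{s-1}$. Then $\nu=H_{ii}-\tau_ix_i$ is the restriction of a polynomial in $F$, and it is the same for all $i$. Thus $H_{im}=\nu\delta_{im}+\tau_ix_m$ as polynomials, and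
$$\pi_i=[\nu\otimes e_i]+[\kappa_{\tau_i}]=[\nu\otimes e_i].$$
So $P$ is determined by $c$ and $\nu\in F$: the image of $L\mapsto P$ has dimension at most $1+\dim F$. With Step 3 this gives the upper bound $\frac{k(k+1)}2+1+\dim F$, which equals the lower bound of Step 2. $\square$

For $s=0$ we have $S^{-1}=0$ and $K=0$, the proof is unchanged, and by (15) the result is $\ell=2$ with $N-k=6$: the tie announced in Section 6.

## 9. From the cone to the ball of signature $(p,q)$

Let $s\ge1$, $k\ge3$, $n=N-1=k+s^2+4s+5$, so $n\ge13$, and let $p,q\ge2$, $p+q=n$. We prove Theorem B except for its two arithmetic assertions.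

**Choice of the forms.** All asserted properties are preserved under $g\mapsto-g$, since $D(-g)=D(g)$. As $p,q$ cannot both be $2$, we may therefore assume $q\ge3$. The forms $\eta$ on $E$ and $\gamma$ on $\mathbb R^{k-3}$ are arbitrary nondegenerate forms on spaces of total dimension $N-6=n-5$. Choose them with $\mathrm{sig}(\eta)+\mathrm{sig}(\gamma)=(p-2,q-3)$. Then $\hat g$ has signature $(p+1,q)$.

**Choice of $M$.** By Section 5, $\hat g(\xi,\xi)=2x\cdot y+\eta(z,z)+\gamma(w,w)$. It equals $1$ at the point $o$ with $x=(0,0,1)$, $y=(0,0,\frac12)$, $z=0$, $w=0$. Let $M$ be a small ball around $o$ in the hypersurface $\{\hat g(\xi,\xi)=1\}$, with compact closure in it, and $g=\hat g|_M$. The flow of $\xi$ is scaling and preserves the domain. By Lemma 2, on the connected open set $\mathbb R_{>0}\cdot M\cong M\times\mathbb R_{>0}$ we have $\hat g=dr^2+r^2g$, the cone over $M$. Since $\hat g(\partial_r,\partial_r)=1$, $g$ has signature $(p,q)$.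

**Degree of mobility.** At each point of $M$ the space $\mathcal W\cap\xi^\perp$ has dimension at least $k-1\ge2$. Its vectors are tangent to $M$ and annihilate $\hat R$. So Lemma 1 applies, and Proposition 7 with $\mathcal O=\mathbb R_{>0}\cdot M$ gives $D(g)=\frac{k(k+1)}2+\ell$ with $\ell=1+\frac{(s+1)(s+2)}2$.

**Nonconstant curvature.** If $g$ had constant curvature $\kappa$, then (4) would give $Z^u{}_{imh}=(\kappa-1)(\delta^u_mg_{ih}-\delta^u_hg_{im})$. Contract with $X^m$, where $0\ne X\in\mathcal W\cap\xi^\perp$, and then over $u=h$. The result is $0=(\kappa-1)(1-n)X_i$, so $\kappa=1$ and $\hat R=0$. But by (10) and (16), $\hat R(\partial_1,\partial_2,\partial_1,[t^s\otimes e_2])=\frac12t^{-4}\cdot t\cdot t\ne0$ everywhere.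

**A geodesically but not affinely equivalent metric.** Let $\chi=x^1|_M$, so $x^1=r\chi$ on the cone. The parallel tensor
$$(dx^1)^2=r^2d\chi^2+2r\chi\,d\chi\,dr+\chi^2dr^2$$
corresponds by Step 1 of Section 2 to the solution $a=d\chi^2$ of (1) with $\lambda_i=-\chi\chi_{,i}$. At $o$ we have $\chi=0$, and $\xi^\flat=\frac12dx^3+dy_3$ is not proportional to $dx^1$. So $d\chi\ne0$ at $o$, since $T_oM=\ker\xi^\flat$. Hence $\lambda_i\not\equiv0$ near $o$. Since $g$ solves (1) with $\lambda_i=0$, the tensor $g+\varepsilon a$ is a solution with $\lambda_i=-\varepsilon\chi\chi_{,i}\not\equiv0$ for $\varepsilon\ne0$. For small $\varepsilon$ it is nondegenerate on $M$, because the closure of $M$ is compact. By Section 1 it gives a metric that is geodesically but not affinely equivalent to $g$.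

## 10. Comparison with the list $\frac{k(k+1)}2+\ell$

It remains to prove that $\ell>\frac{n-k+1}3$ and that for $k\ge\ell-1$ the number $D=\frac{k(k+1)}2+\ell$ is not in the list (2).

**The bound is exceeded.** By (15), $n+1-k=N-k=s^2+4s+6$. Now $6\ell=3(s^2+3s+4)$, and $3(s^2+3s+4)-2(s^2+4s+6)=s^2+s>0$ for $s\ge1$. So $\ell>\frac{N-k}3$.

**No other pair gives the same number.** Exceeding the bound for one $k$ is not enough, since another pair could produce the same value. Let $k\ge\ell-1$, and let $D'=\frac{k'(k'+1)}2+\ell'$ be any list value, $1\le\ell'\le\frac{n+1-k'}3$.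

- If $k'>k$, then $D'\ge\frac{(k+1)(k+2)}2+1=\frac{k(k+1)}2+k+2>D$, since $k+2>\ell$.
- If $k'=k$, then $D'\le\frac{k(k+1)}2+\frac{N-k}3<D$.
- If $k'<k$, note that $\frac{k'(k'+1)}2+\frac{n+1-k'}3$ grows by $k'+1-\frac13>0$ when $k'$ is replaced by $k'+1$. So $D'$ is at most the value of this bound at $k-1$, which is $\frac{k(k-1)}2+\frac{N-k+1}3=\frac{k(k+1)}2-k+\frac{N-k+1}3$. It is less than $D$, because $\frac{N-k}3<\ell$ and $\frac13<k$.

So $D'\ne D$ in every case, which completes the proof of Theorem B.

**Theorem A.** For $s=1$ we have $\dim E=8$, $N-k=11$, $\ell=4$, and $n=k+10$ with $k\ge3$ arbitrary, so every $n\ge13$ occurs. Since $k=n-10\ge3=\ell-1$, Theorem B gives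
$$D(g)=\frac{k(k+1)}2+4=\frac{(n-10)(n-9)}2+4,$$
outside the list, in every signature $(p,q)$ with $p,q\ge2$ and $p+q=n$. $\blacksquare$
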